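\title{Relabeling dice with $p^2q$ or $pqr$ faces}

\begin{abstract}
We determine all ways to relabel $n\ge2$ dice with $m$ faces by positive integers, without changing the frequencies of the sums, when $m=p^2q$ or $m=pqr$ for distinct primes $p,q,r$. For $m=p^2q$ there are always $22$ possible dice. For $m=pqr$ with $p<q<r$ there are $40$, and four more exactly when $r$ lies in the additive semigroup generated by $p$ and $q$. The number of relabelings is given by a constant term formula; it is a quasi-polynomial in $n$ of degree $18$, $35$ or $39$, and we compute it for $n=2$ and $n=3$.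
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Take $n\ge2$ dice, each with $m$ faces labeled $1,\dots,m$. A \emph{relabeling} is a collection of $n$ dice, each with $m$ faces carrying positive integer labels, such that for every integer $s$ the number of ways to roll the total $s$ is the same as for the $n$ standard dice. A die is a multiset of $m$ labels, a relabeling is an unordered collection of $n$ dice, and the standard labeling counts as one. For $m=6$ and $n=2$, the dice $\{1,2,2,3,3,4\}$ and $\{1,3,4,5,6,8\}$ form a relabeling.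

Gallian and Rusin showed that if $m$ is a product of two primes, not necessarily distinct, then for any $n\ge2$ three dice can occur in relabelings. Fiore, Nasr and Stone \cite{FNS} pose as an open question how many relabelings there are when $m=p^2q$ or $m=pqr$ for distinct primes $p,q,r$, and report only partial answers, for $n=2$. We determine the relabelings in both cases for all $n\ge2$.

\subsection{Dice as polynomials}

Throughout, $\mathbb N=\{0,1,2,\dots\}$ and $[k]_y=1+y+\dots+y^{k-1}$, with $[0]_y=0$. For a polynomial or power series $F$ we write $F_n$ for the coefficient of the $n$-th power of the variable, and $F\ge0$ means that all coefficients are nonnegative. A congruence mod $x^N$ ignores terms of degree at least $N$. The $d$-th cyclotomic polynomial $\Phi_d$ is monic and irreducible in $\mathbb Z[x]$, and $x^N-1=\prod_{d\mid N}\Phi_d$. For $d>1$ we have $\Phi_d(0)=1$; moreover $\Phi_d(1)=\ell$ if $d$ is a power of the prime $\ell$, and $\Phi_d(1)=1$ if $d$ has at least two prime factors.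

Encode a die by $P(x)=\sum x^{\text{label}}$, the sum running over the faces. The dice with $m$ faces and positive labels correspond to the $P\in\mathbb N[x]$ with $P(1)=m$ and $P(0)=0$. The coefficient of $x^s$ in $P_1\cdots P_n$ is the number of ways to roll $s$, so $\{P_1,\dots,P_n\}$ is a relabeling if and only if
\[
P_1\cdots P_n=\bigl(x[m]_x\bigr)^n=x^n\prod_{1<d\mid m}\Phi_d^{\,n}.
\]
By unique factorization in $\mathbb Z[x]$, and since $P_i(1)>0$, each $P_i$ equals $x^{k_i}\prod_d\Phi_d^{a_{i,d}}$. Here $k_i\ge1$ and $\sum k_i=n$, so every $k_i$ is $1$. The condition $P_i(1)=m$ says that for each prime $\ell\mid m$ the exponents of $\Phi_\ell,\Phi_{\ell^2},\dots$ in $P_i$ add up to the exponent of $\ell$ in $m$. In our two cases each die is therefore $P=xf$ with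
\begin{align}
m=p^2q:\quad& f=\Phi_q\,\Phi_p^{\,a}\,\Phi_{p^2}^{\,b}\,\Phi_{pq}^{\,c}\,\Phi_{p^2q}^{\,d}, &&b\in\{0,1,2\},\ a=2-b,\ c,d\ge0,\label{eq:f1}\\
m=pqr:\quad& f=\Phi_p\Phi_q\Phi_r\,\Phi_{qr}^{\,A}\,\Phi_{pr}^{\,B}\,\Phi_{pq}^{\,C}\,\Phi_{pqr}^{\,D}, && A,B,C,D\ge0.\label{eq:f2}
\end{align}
Every such $f$ has $f(0)=1$ and $f(1)=m$. We call the exponent vector $(b,c,d)$, respectively $(A,B,C,D)$, \emph{valid} if $f\ge0$, and we identify a valid vector with its die; distinct vectors give distinct dice. The standard die is $\mathbf 1=(1,\dots,1)$. Comparing exponents, $n$ valid vectors form a relabeling if and only if their sum is $(n,\dots,n)$; for $m=p^2q$ the exponent of $\Phi_p$ takes care of itself, because $\sum b=n$ gives $\sum a=n$. The problem thus splits into an arithmetic part, finding the valid vectors, and a count of multisets with a given sum.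

\subsection{Two primes, and a guess}

Let $m=pq$ with $p\ne q$. The same reduction gives $f=\Phi_p\Phi_q\Phi_{pq}^{\,c}$. Since $\Phi_{pq}=1-x+\cdots$ (see \eqref{eq:semigroup}), the coefficient of $x$ in $f$ is $2-c$, so $c\le2$. The three remaining values give
\[
[p]_x[q]_x,\qquad [p]_x[q]_{x^p}=[pq]_x,\qquad [p]_{x^q}[q]_{x^p},
\]
all nonnegative. For $m=6$, the values $c=0$ and $c=2$ give the two dice above. A relabeling of $n$ dice uses $c=0$ and $c=2$ equally often, so there are $\lfloor n/2\rfloor+1$ of them.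

In this example $\Phi_{pq}$, which has negative coefficients, is absorbed by $\Phi_p$ or by $\Phi_q$ into a factor $[\ell]_{x^e}$, and each prime can absorb it once. Write $m=\ell_1\cdots\ell_k$ as a product of primes and call $xf$ a \emph{product die} if $f=\prod_i[\ell_i]_{x^{e_i}}$ for some $e_i\ge1$; its labels are the numbers $1+\sum_ij_ie_i$ with $0\le j_i<\ell_i$. One would guess that every valid vector gives a product die, so that the list of dice depends only on the shape of the factorization of $m$ and not on the primes. The guess is right for $m=p^2q$. For $m=pqr$ it can fail, because $\Phi_{pq}$ can sometimes be absorbed by the third prime: for $m=30$,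
\[
\Phi_5\Phi_6=(1+x+x^2+x^3+x^4)(1-x+x^2)=1+x^2+x^3+x^4+x^6\ge0 .
\]
What governs this is the semigroup $\langle u,v\rangle=\{iu+jv:i,j\in\mathbb N\}$ generated by two distinct primes $u,v$.

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $m=p^2q$ with $p,q$ distinct primes. A vector $(b,c,d)$ with $b\in\{0,1,2\}$ is valid if and only if $c\le3-b$ and $d\le b+\min(1,c)$. This gives exactly $22$ dice; the table shows the allowed values of $d$.
\begin{center}
\begin{tabular}{c|cccc}
 & $c=0$ & $c=1$ & $c=2$ & $c=3$\\ \hline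
$b=2$ & $0,1,2$ & $0,1,2,3$ & & \\
$b=1$ & $0,1$ & $0,1,2$ & $0,1,2$ & \\
$b=0$ & $0$ & $0,1$ & $0,1$ & $0,1$
\end{tabular}
\end{center}
\end{theorem}

\begin{theorem}\label{thm:B}
Let $m=pqr$ with primes $p<q<r$. The following $40$ \emph{basic} vectors $(A,B,C,D)$ are valid:
\begin{itemize}
\item $D=0$: $A+B+C\le3$ and $\max(A,B,C)\le2$ \textup{(17 vectors)};
\item $D=1$: $A+B+C\le4$, $\max(A,B,C)\le2$, and at least two of $A,B,C$ are positive \textup{(16 vectors)};
\item $D=2$: $(A,B,C)$ is a permutation of $(1,1,2)$ or of $(1,2,2)$ \textup{(6 vectors)};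
\item $D=3$: $(A,B,C)=(2,2,2)$ \textup{(1 vector)}.
\end{itemize}
The four \emph{special} vectors $(0,0,3,0)$, $(1,0,3,1)$, $(0,1,3,1)$, $(1,1,3,2)$ are valid if and only if $r\in\langle p,q\rangle$. No other vector is valid. So there are $44$ dice if $r\in\langle p,q\rangle$ and $40$ otherwise.
\end{theorem}

The proofs show that the $22$ dice of Theorem~\ref{thm:A} and the $40$ basic dice are product dice. The special dice are not: in $[p]_{x^e}[q]_{x^{e'}}[r]_{x^{e''}}$ each factor is squarefree and the roots of the last factor have order divisible by $r$, so $\Phi_{pq}$ appears at most twice.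

\begin{theorem}\label{thm:C}
Let $\mathcal V$ be the set of valid vectors given by Theorem~\ref{thm:A} or~\ref{thm:B}. The relabelings of $n\ge2$ dice are exactly the multisets of size $n$ from $\mathcal V$ with vector sum $(n,\dots,n)$. Their number $R(n)$, with $R(0)=R(1)=1$, satisfies
\begin{equation}\label{eq:CT}
\sum_{n\ge0}R(n)t^n=\mathrm{CT}_X\prod_{v\in\mathcal V}\frac1{1-t\,X^{\,v-\mathbf 1}},
\end{equation}
where the product is expanded in powers of $t$ and $\mathrm{CT}_X$ is the constant term in the vector of variables $X$. The function $R$ is a quasi-polynomial in $n$, with the following degree and first values.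
\begin{center}
\begin{tabular}{c|ccc}
 & $p^2q$ & $pqr$, $r\notin\langle p,q\rangle$ & $pqr$, $r\in\langle p,q\rangle$\\ \hline
degree & $18$ & $35$ & $39$\\
$R(2)$ & $8$ & $13$ & $13$\\
$R(3)$ & $33$ & $79$ & $85$
\end{tabular}
\end{center}
For $m=p^2q$, all $22$ dice occur in relabelings of $n$ dice if and only if $n\ge3$. For $m=pqr$, all $40$ basic dice occur for every $n\ge3$; when $r\in\langle p,q\rangle$, the dice $(1,0,3,1)$, $(0,1,3,1)$, $(1,1,3,2)$ occur if and only if $n\ge3$, and $(0,0,3,0)$ occurs if and only if $n\ge4$.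
\end{theorem}

Thus for $m=p^2q$ the answer depends only on $n$. For $m=pqr$ it depends on $n$ and, from $n=3$ on, on whether the largest prime lies in the semigroup generated by the other two. This holds for $m=30$, since $5=2+3$, and more generally whenever $p=2$, since then $r-q$ is even; it fails for $m=105$, since $7\notin\langle3,5\rangle=\{0,3,5,6,8,\dots\}$. Formula \eqref{eq:CT} determines $R(n)$ for every $n$; we do not expand it into a closed expression in $n$.

The work lies in showing that no other vector is valid, uniformly in the primes. We use two kinds of argument. The first computes a coefficient of low degree, often after splitting $f$ according to the residue of the exponent modulo a prime. The second reduces $f$ modulo $x^N-1$ and plays the cyclotomic factors of $f$ against the fixed total mass $f(1)=m$. Section~\ref{sec:tools} sets up both.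

\section{Semigroups, residue classes and folding}\label{sec:tools}

\subsection{Cyclotomic identities}

For a prime $\ell$ one has $\Phi_N(x^\ell)=\Phi_{N\ell}(x)$ if $\ell\mid N$ and $\Phi_N(x^\ell)=\Phi_N(x)\Phi_{N\ell}(x)$ if $\ell\nmid N$. With $\Phi_u=[u]_x$ for a prime $u$, this gives, for distinct primes $u,v,w$,
\begin{equation}\label{eq:id1}
\Phi_u\Phi_{uv}=[u]_{x^v},\qquad \Phi_{uv}\Phi_{uvw}=\Phi_{uv}(x^w),\qquad \Phi_u\Phi_{uv}\Phi_{uw}\Phi_{uvw}=[u]_{x^{vw}},
\end{equation}
and, for distinct primes $p,q$,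
\begin{equation}\label{eq:id2}
\Phi_{p^2}=[p]_{x^p},\quad \Phi_{p^2q}=\Phi_{pq}(x^p),\quad \Phi_{p^2}\Phi_{p^2q}=[p]_{x^{pq}},\quad \Phi_q\Phi_{pq}\Phi_{p^2q}=[q]_{x^{p^2}}.
\end{equation}

Let $S=\langle u,v\rangle$. Every integer $n$ is uniquely $iu+jv$ with $0\le i<v$ and $j\in\mathbb Z$, and $n\in S$ if and only if $j\ge0$. If $j\le-1$ then $n\le(v-1)u-v$, so every integer larger than $uv-u-v$ lies in $S$. Summing over $i$ and $j\ge0$ gives $\sum_{s\in S}x^s=[v]_{x^u}/(1-x^v)$, and therefore
\begin{equation}\label{eq:semigroup}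
\Phi_{uv}(x)=\frac{(1-x)(1-x^{uv})}{(1-x^u)(1-x^v)}=(1-x)\sum_{s\in S}x^s=1-x+\cdots .
\end{equation}
If a third prime $w$ lies in $S$, then $s\in S$ implies $s+w\in S$, and
\begin{equation}\label{eq:absorb}
[w]_x\,\Phi_{uv}(x)=(1-x^w)\sum_{s\in S}x^s=\sum_{s\in S,\ s-w\notin S}x^s\ \ge0 .
\end{equation}
If $w\notin S$, the coefficient of $x^w$ in this product is $-1$. This is the source of the special dice.

\subsection{Residue classes}

Fix $w\ge2$ and put $y=x^w$. Every $F\in\mathbb Z[x]$ is uniquely $F(x)=\sum_{0\le\rho<w}x^\rho F^{(\rho)}(y)$, and we call $F^{(\rho)}$ the \emph{class $\rho$} of $F$ mod $w$. We use the following facts.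
\begin{itemize}
\item[(a)] $F\ge0$ if and only if every class is nonnegative, and class $\rho$ of $F(x)G(x^w)$ is $F^{(\rho)}(y)G(y)$. If $G(y)$ divides every class of $F$, then $G(x^w)$ divides $F(x)$.
\item[(b)] If $F=[w]_xG$, then $F^{(\rho)}(1)=G(1)$ for every $\rho$. Indeed $x[w]_x\equiv[w]_x$ modulo $x^w-1$, so $F\equiv G(1)[w]_x$.
\item[(c)] If $N=kw+s$ with $0<s<w$, then $[N]_x=[w]_x[k]_y+y^k[s]_x$, and class $w-1$ of $[w]_x[N]_x$ is $w[k]_y+sy^k$. Indeed $[w]_x^2$ and $[w]_x[s]_x$ have degree less than $2w-1$, and their coefficients of $x^{w-1}$ are $w$ and $s$.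
\end{itemize}
Classes are useful because, by \eqref{eq:id1} and \eqref{eq:id2}, the most complicated cyclotomic factor of $f$ is often a polynomial $\Phi_{uv}(x^w)$, which acts on each class separately.

\begin{example}\label{ex:12}
Let $m=12$, $p=2$, $q=3$ and $(b,c,d)=(0,0,1)$, so that
\[
f=\Phi_3\Phi_2^{\,2}\Phi_{12}=(1+3x+4x^2+3x^3+x^4)\,\Phi_6(x^2),\qquad\Phi_6(y)=1-y+y^2 .
\]
The classes mod $2$ are $(1+4y+y^2)\Phi_6(y)=1+3y-2y^2+3y^3+y^4$ and $(3+3y)\Phi_6(y)=3+3y^3$, so $f$ is not valid. To see why without multiplying out, place the coefficient of $y^n$ of each class in the cell $(n\bmod2,\ n\bmod3)$ of a $2\times3$ table: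
\[
\begin{pmatrix}1&1&-2\\3&3&0\end{pmatrix},\qquad\begin{pmatrix}3&0&0\\3&0&0\end{pmatrix}.
\]
In both tables the two rows differ by a constant; this expresses divisibility by $\Phi_6$. Both tables have total $6$. A nonnegative integer table whose rows differ by a constant has the form $\alpha(i)+\beta(j)$ with $\alpha,\beta\ge0$, and the equation $3\sum\alpha+2\sum\beta=6$ forces $\alpha=0$ or $\beta=0$. Then the class vanishes at $-1$, as the second one does, or at the primitive cube roots of unity. But $1+4y+y^2$ is divisible neither by $1+y$ nor by $1+y+y^2$, so the first class cannot be nonnegative.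
\end{example}

\subsection{The folding lemma}

\begin{lemma}\label{lem:fold}
Let $u\ne v$ be primes and let $M\in\mathbb N[y]$ satisfy $M(1)=uv$ and $\Phi_{uv}\mid M$. Then $\Phi_u\mid M$ or $\Phi_v\mid M$.
\end{lemma}

\begin{proof}
For $n\in\mathbb Z/uv$ let $c(n)\ge0$ be the sum of the coefficients $M_k$ with $k\equiv n$. The polynomial $y^{uv}-1=\Phi_1\Phi_u\Phi_v\Phi_{uv}$ divides $M(y)(1-y^u)(1-y^v)$, so
\[
c(n)-c(n-u)-c(n-v)+c(n-u-v)=0\qquad\text{for all } n .
\]
Identify $n$ with $(i,j)=(n\bmod u,\ n\bmod v)$. Subtracting $v$ changes only $i$ and subtracting $u$ changes only $j$, so the identity says that $c(i,j)-c(i-v,j)$ is unchanged when $j$ is replaced by $j-u$. Since $u$ generates $\mathbb Z/v$ and $v$ generates $\mathbb Z/u$, the difference $c(i,j)-c(i',j)$ is independent of $j$ for all $i,i'$.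

Fix $j_0$ and choose $i_0$ minimizing $c(i,j_0)$. Then $c(i,j)=\alpha(i)+\beta(j)$ with the nonnegative integers $\alpha(i)=c(i,j_0)-c(i_0,j_0)$ and $\beta(j)=c(i_0,j)$. Summing, $v\sum\alpha+u\sum\beta=uv$. Hence $u\mid\sum\alpha$ and $\sum\alpha\le u$, so either $\sum\alpha=0$, or $\sum\alpha=u$ and $\sum\beta=0$. If $\alpha=0$ and $\omega$ is a primitive $u$-th root of unity, then $M(\omega)=\sum_j\beta(j)\sum_i\omega^i=0$, so $\Phi_u\mid M$. If $\beta=0$, then $\Phi_v\mid M$ in the same way.
\end{proof}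

The hypothesis $M(1)=uv$ is needed: $M=[2]_{y^3}+[3]_{y^2}$ is nonnegative and divisible by $\Phi_6$, but $M(-1)=3$ and $M=2$ at the primitive cube roots of unity. We apply the lemma in the following form.

\begin{corollary}\label{cor:fold}
Let $u\ne v$ be primes, $w\ge2$, $d\ge1$, and let $F\in\mathbb Z[x]$ have $F^{(\rho)}(1)=uv$ for each class mod $w$. Suppose $F(x)\Phi_{uv}(x^w)^d\ge0$. Then each class $F^{(\rho)}$ is divisible by $\Phi_u$ or by $\Phi_v$. If $\Phi_u(x^w)\nmid F(x)$, then $\Phi_v\mid F^{(\rho)}$ for some $\rho$, and $\deg F\ge\rho+w(v-1)$ for this $\rho$.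
\end{corollary}

\begin{proof}
Apply Lemma~\ref{lem:fold} to $M=F^{(\rho)}\Phi_{uv}^{\,d}$, and note that $\Phi_u$ and $\Phi_v$ are coprime to $\Phi_{uv}$. If $\Phi_u(x^w)\nmid F$, then by (a) some class is not divisible by $\Phi_u$, so it is divisible by $\Phi_v$; being nonzero, it has degree at least $v-1$.
\end{proof}

\section{Dice with $p^2q$ faces}\label{sec:A}

We prove Theorem~\ref{thm:A}. Let $f$ be as in \eqref{eq:f1}; note that $3-b=a+1$.

\subsection{The listed vectors are valid}
Let $c\le a+1$. By \eqref{eq:id1} and \eqref{eq:id2},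
\[
f=\begin{cases}
[q]_x\,[p]_x^{\,a}\,[p]_{x^{pq}}^{\,d}\,[p]_{x^p}^{\,b-d} & \text{if } c=0,\ d\le b,\\[2pt]
[q]_{x^p}\,[p]_{x^q}^{\,c-1}\,[p]_x^{\,a-c+1}\,[p]_{x^{pq}}^{\,d}\,[p]_{x^p}^{\,b-d} & \text{if } c\ge1,\ d\le b,\\[2pt]
[q]_{x^{p^2}}\,[p]_{x^q}^{\,c-1}\,[p]_x^{\,a-c+1}\,[p]_{x^{pq}}^{\,b} & \text{if } c\ge1,\ d=b+1,
\end{cases}
\]
and $f\ge0$ in each case. The rows of the table contain $7$, $8$ and $7$ vectors.

\subsection{The bound on $c$, and the bound on $d$ when $c\ge1$}
Let $f\ge0$ from now on. The factors $\Phi_{p^2}$ and $\Phi_{p^2q}$ are polynomials in $y=x^p$, so the coefficient of $x$ in $f$ is $1+a-c$, and $c\le a+1$. To bound $d$ we pass to classes mod $p$.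

Let $c\ge1$ and suppose $d\ge b+2$. Then
\[
f=G(x)\,[q]_y\,[p]_y^{\,b}\,\Phi_{pq}(y)^d,\qquad G=[p]_x^{\,a-c+1}[p]_{x^q}^{\,c-1}\ge0 .
\]
The coefficient of $y$ in class $\rho$ of $f$ is $G_{\rho+p}+(1+b-d)G_\rho\le G_{\rho+p}-G_\rho$. So it suffices to find $\rho$ with $0\le\rho<p$ and $G_{\rho+p}<G_\rho$. Since $1\le c\le a+1\le3$, there are three cases.
\begin{itemize}
\item If $c=a+1$, then $G=[p]_{x^q}^{\,a}$, and $G_p=0<1=G_0$ because $q\nmid p$.
\item If $c=1$ and $a\in\{1,2\}$, then $G=[p]_x^{\,a}$ has degree at most $2p-2$, so $G_{2p-1}=0<G_{p-1}$.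
\item If $a=c=2$, then $G=[p]_x[p]_{x^q}$, and $G_n$ is the number of $j$ with $0\le j<p$ and $n-p<jq\le n$. Let $k'=\lfloor p/q\rfloor$ and $\rho=k'q$, which is less than $p$ because $q\nmid p$. Then $G_\rho=k'+1$, while $G_{\rho+p}\le k'$, because the interval $(k'q,k'q+p]$ contains exactly $k'$ multiples of $q$.
\end{itemize}
Hence $d\le b+1$.

\subsection{The bound on $d$ when $c=0$}
Let $c=0$ and suppose $d\ge b+1$. Now
\[
f=g(x)\,[p]_y^{\,b}\,\Phi_{pq}(y)^d,\qquad g=[q]_x[p]_x^{\,a}.
\]
The coefficient of $y$ no longer suffices when $d=b+1$: if $q$ is large, the classes of $g$ begin like multiples of $[k]_y$ for a large $k$, and the negative coefficient appears only where this initial run ends. Write $q=kp+s$ with $0<s<p$. Then $k+1<q$: if $q=2$ then $k=0$, and if $q\ge3$ then $k+1<q/2+1<q$. For a class $L$ of $g$ and the corresponding class $M$ of $f$ we have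
\begin{align}
M_1&=L_1+(b-d)L_0\le L_1-2L_0 &&\text{if } d\ge b+2,\label{eq:first}\\
M&\equiv(1-y)L(y)\sum_{i\ge0}y^{ip}\pmod{y^q}&&\text{if } d=b+1.\label{eq:second}
\end{align}
For \eqref{eq:second}, use $[p]_y\Phi_{pq}(y)=[p]_{y^q}\equiv1$, formula \eqref{eq:semigroup}, and the fact that the elements of $\langle p,q\rangle$ below $q$ are the multiples of $p$ below $q$.

\emph{The case $b=2$.} Here $g=[q]_x$, whose classes are $[k+1]_y$ for $\rho<s$ and $[k]_y$ for $\rho\ge s$; both occur. If $d\ge4$, then \eqref{eq:first} with $L=[k+1]_y$ gives $M_1\le-1$. If $d=3$, choose $k'\in\{k,k+1\}$ with $p\nmid k'$; then $1\le k'<q$. By \eqref{eq:second}, $M\equiv(1-y^{k'})\sum_iy^{ip}$, and the coefficient of $y^{k'}$ is $-1$.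

\emph{The case $b=1$.} Here $g=[q]_x[p]_x$, and by (c) its class $p-1$ is $L=p[k]_y+sy^k$, which satisfies $L_1\le L_0$ and $L_0>0$. If $d\ge3$, then \eqref{eq:first} gives $M_1<0$. If $d=2$, then
\[
M\equiv\bigl(p+(s-p)y^k-sy^{k+1}\bigr)\sum_iy^{ip}\pmod{y^q}.
\]
If $p\nmid k$, the coefficient of $y^k$ is $s-p<0$. If $p\mid k$, which includes $k=0$, the coefficient of $y^{k+1}$ is $-s<0$.

\emph{The case $b=0$.} This generalizes Example~\ref{ex:12}. Here $g=[q]_x[p]_x^2$ has degree $q+2p-3$, each class has $g^{(\rho)}(1)=pq$ by (b), and $\Phi_p(x^p)=\Phi_{p^2}$ does not divide $g$. By Corollary~\ref{cor:fold} with $(u,v,w)=(p,q,p)$, every class is divisible by $\Phi_p$ or $\Phi_q$, and there is $\rho$ with $\Phi_q\mid g^{(\rho)}$ and $q+2p-3\ge\rho+p(q-1)$, that is, $(p-1)(3-q)\ge\rho$. So $q\le3$. If $q=3$, then $\rho=0$ and $\deg g=2p$, so $g^{(0)}$ has degree at most $2$, constant term $1$, and is divisible by $\Phi_3$. Thus $g^{(0)}=\Phi_3$, which contradicts $g^{(0)}(1)=3p$. If $q=2$, then $p\ge3$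 and $\deg g=2p-1$, so $g^{(0)}$ has degree at most $1$ and is not divisible by $\Phi_p$. Thus $g^{(0)}=1+y$, which contradicts $g^{(0)}(1)=2p$.

In all cases $d\le b$, and Theorem~\ref{thm:A} is proved. \qed

\section{Dice with $pqr$ faces}\label{sec:B}

We prove Theorem~\ref{thm:B}. Let $f$ be as in \eqref{eq:f2}. Permuting the names of the primes permutes $A,B,C$ in the same way ($A$ belongs to $p$, $B$ to $q$, $C$ to $r$). The order $p<q<r$ is assumed only where it is stated.

\subsection{The listed vectors are valid}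
By \eqref{eq:id1}, the factor $[p]_{x^e}$ with $e=1,q,r,qr$ contributes $(0,0,0,0)$, $(0,0,1,0)$, $(0,1,0,0)$, $(0,1,1,1)$ to $(A,B,C,D)$, and the contributions of $[q]_{x^e}$ and $[r]_{x^e}$ are obtained by permuting the primes. The basic list is invariant under permutations of $A,B,C$, so one representative of each orbit suffices. The table gives exponents $(e_p,e_q,e_r)$ with $f=[p]_{x^{e_p}}[q]_{x^{e_q}}[r]_{x^{e_r}}$.
\begin{center}
\begin{tabular}{cc|cc|cc}
$ABCD$ & $(e_p,e_q,e_r)$ & $ABCD$ & $(e_p,e_q,e_r)$ & $ABCD$ & $(e_p,e_q,e_r)$\\ \hline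
$0000$ & $(1,1,1)$ & $0111$ & $(qr,1,1)$ & $1122$ & $(qr,pr,1)$\\
$1000$ & $(1,r,1)$ & $0121$ & $(qr,p,1)$ & $1222$ & $(qr,pr,p)$\\
$2000$ & $(1,r,q)$ & $0221$ & $(qr,p,p)$ & $2223$ & $(qr,pr,pq)$\\
$1100$ & $(r,r,1)$ & $1111$ & $(qr,r,1)$ & & \\
$2100$ & $(r,r,q)$ & $1121$ & $(qr,p,q)$ & & \\
$1110$ & $(q,r,p)$ & & & &
\end{tabular}
\end{center}
The orbits have sizes $1,3,3,3,6,1$ for $D=0$, sizes $3,6,3,1,3$ for $D=1$, and sizes $3,3,1$ for $D\ge2$. If $r\in\langle p,q\rangle$, then $[r]_x\Phi_{pq}\ge0$ by \eqref{eq:absorb}, and multiplying it by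
\[
[p]_{x^q}[q]_{x^p},\qquad [p]_{x^q}[q]_{x^{pr}},\qquad [p]_{x^{qr}}[q]_{x^p},\qquad [p]_{x^{qr}}[q]_{x^{pr}}
\]
gives the special vectors $(0,0,3,0)$, $(1,0,3,1)$, $(0,1,3,1)$, $(1,1,3,2)$.

\subsection{A product formula and two folding arguments}
Let $f\ge0$ from now on, and put $E=D+3-(A+B+C)$. Substitute $\Phi_u=(1-x^u)/(1-x)$, formula \eqref{eq:semigroup}, and
\[
\Phi_{pqr}=\frac{\Phi_{pq}(x^r)}{\Phi_{pq}(x)}=\frac{(1-x^p)(1-x^q)(1-x^r)(1-x^{pqr})}{(1-x)(1-x^{pq})(1-x^{pr})(1-x^{qr})}.
\]
The exponent of $1-x^p$ is $1-B-C+D=E+A-2$, and likewise for $q$ and $r$, so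
\begin{multline}\label{eq:product}
f=(1-x)^{-E}(1-x^p)^{E+A-2}(1-x^q)^{E+B-2}(1-x^r)^{E+C-2}\\
\times(1-x^{qr})^{A-D}(1-x^{pr})^{B-D}(1-x^{pq})^{C-D}(1-x^{pqr})^D .
\end{multline}
Thus $E=f_1$ is the number of faces labeled $2$, and $E\ge0$. When $E\le1$, low coefficients are easy to read off from \eqref{eq:product}. When $E$ is large they are large and positive and give nothing; the three statements below replace them.

\begin{lemma}\label{lem:one}
If $A,B,C,D\ge1$, then $E\le1$.
\end{lemma}

\begin{proof}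
Here $f=[m]_xG$ with $G(1)=1$. By (b) with $w=m$, the coefficients in each class mod $m$ add up to $1$. As $f\ge0$, every coefficient is at most $1$, in particular $f_1=E$.
\end{proof}

\begin{lemma}\label{lem:two}
If one of $A,B,C$ is $0$, then $D\le1$.
\end{lemma}

\begin{proof}
Name the primes so that $A=0$, and suppose $D\ge2$. We fold modulo $qr$: among the $qr$-th roots of unity, $f$ is nonzero only at $1$ and at the primitive ones, and at the latter each factor $\Phi_{pqr}$ contributes a factor $p$. Precisely, $\Phi_{qr}\Phi_{pqr}=\Phi_{qr}(x^p)\equiv\Phi_{qr}^{\,p}$ modulo $p$, and canceling $\Phi_{qr}$ in $\mathbb F_p[x]$ gives $\Phi_{pqr}=\Phi_{qr}^{\,p-1}+pW$ with $W\in\mathbb Z[x]$. For a primitive $qr$-th root of unity $\zeta$ we get $\Phi_{pqr}(\zeta)\in p\mathbb Z[\zeta]$, hence $f(\zeta)\in p^2\mathbb Z[\zeta]$.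

Let $c_i=f^{(i)}(1)\ge0$ be the class sums mod $qr$. Fourier inversion gives $qr\,c_i=\sum_{\omega^{qr}=1}f(\omega)\omega^{-i}$. The term $\omega=1$ is $pqr$, the roots of order $q$ or $r$ contribute $0$ because $\Phi_q\Phi_r\mid f$, and the primitive $qr$-th roots are the conjugates of $\zeta$. Therefore
\[
qr\,(c_i-p)=\mathrm{Tr}_{\mathbb Q(\zeta)/\mathbb Q}\bigl(f(\zeta)\zeta^{-i}\bigr)\in p^2\mathbb Z,
\]
because the trace of an element of $\mathbb Z[\zeta]$ is an integer. So $c_i\equiv p\pmod{p^2}$, and $c_i\ge0$ gives $c_i\ge p$. The $qr$ numbers $c_i$ add up to $pqr$, so all of them equal $p$, and $f(\zeta)=p\sum_i\zeta^i=0$. This means $\Phi_{qr}\mid f$, contrary to $A=0$.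
\end{proof}

For $D=1$ this argument gives only $p\mid c_i$, which allows $c_i=0$; indeed $(0,1,1,1)$ is valid. Excluding $D=1$ when two of $A,B,C$ vanish is the longest step of the proof.

\subsection{The vectors $(0,0,C,1)$}

\begin{proposition}\label{prop:four}
If two of $A,B,C$ are $0$, then $D=0$.
\end{proposition}

Suppose not. By Lemma~\ref{lem:two}, $D=1$. Name the primes so that $A=B=0$; then $E=4-C\ge0$, so $0\le C\le4$. For $C\ge1$ one factor $\Phi_{pq}$ combines with $\Phi_{pqr}$ to $\Phi_{pq}(x^r)$, and Corollary~\ref{cor:fold} applies to the classes mod $r$. For $C=0$ this factor is missing, and we find a negative coefficient directly.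

\subsubsection*{The case $C=0$}
Now $f=\Phi_p\Phi_q\Phi_r\Phi_{pqr}$ is symmetric in the primes, so let $p<q<r$. With $E=4$, formula \eqref{eq:product} gives
\[
f\equiv(1-x^r)^2\,\frac{g^2}{1-x^{pq}}\pmod{x^{pr}},\qquad g=[p]_x[q]_x .
\]
Let $Q(n)$ be the coefficients of $g^2$ and $Q^*(n)=\sum_{k\ge0}Q(n-kpq)$ those of $g^2/(1-x^{pq})$. The factor $(1-x^r)^2$ takes a second difference with step $r$, which should be negative when centered at the maximum of $Q$. Let $\mu=p+q-2=\deg g$. Since $g_i=g_{\mu-i}$, we have $Q(\mu+\delta)=\sum_ig_ig_{i-\delta}=Q(\mu-\delta)$, and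
\[
Q(\mu)-Q(\mu+\delta)=\tfrac12\sum_i(g_i-g_{i-\delta})^2>0\qquad(\delta\ne0),
\]
because a nonzero finite sequence differs from its proper shifts. Also $Q(\mu)=\sum g_i^2\ge g(1)\ge2$. The support of $Q$ is $[0,2\mu]$, and $pq-2\mu=(p-2)(q-2)\ge0$. Take $n=r+\mu$.

Suppose $\mu<r$. Then $n<2r\le pr$ and $\mu<pq$, so $f_n=Q^*(n)-2Q(\mu)$. At most one $k$ contributes to $Q^*(n)$, unless $p=2$ and $pq\mid n$, in which case $Q^*(n)\le Q(0)+Q(2\mu)=2$. Either way $Q^*(n)\le Q(\mu)$, and $f_n\le-Q(\mu)<0$.

Suppose $\mu\ge r$. Then $p\ge3$, since $p=2$ gives $\mu=q<r$. Also $\mu<2r$, so $n<3r\le pr$, and $n\le2\mu<pq$, so $Q^*=Q$ at all indices up to $n$. Hence $f_n=Q(\mu+r)-2Q(\mu)+Q(\mu-r)<0$.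

\subsubsection*{Setting for $1\le C\le4$}
Name $p,q$ so that $p<q$; the size of $r$ is arbitrary. Put $y=x^r$ and write
\[
f=[r]_x\,h(x)\,\Phi_{pq}(y),\qquad h=\Phi_p\Phi_q\Phi_{pq}^{\,C-1},\qquad h(1)=pq .
\]
Let $L_\rho$ be class $\rho$ of $[r]_xh$ mod $r$. By (b), $L_\rho(1)=pq$. The polynomial $\Phi_p(x^r)=\Phi_p\Phi_{pr}$ does not divide $[r]_xh$. By Corollary~\ref{cor:fold}, every $L_\rho$ is divisible by $\Phi_p$ or $\Phi_q$,
\begin{equation}\label{eq:rho}
\text{there is a class } \rho \text{ with } \Phi_q\mid L_\rho,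
\end{equation}
and $r-1+\deg h\ge r(q-1)$, that is,
\begin{equation}\label{eq:deg}
\deg h>r(q-2).
\end{equation}
Let $H(n)=\sum_{a\le n}h_a$. The coefficient of $x^n$ in $[r]_xh$ is $T(n)=H(n)-H(n-r)$, the $h$-mass of the \emph{window} $(n-r,n]$, and the coefficient of $y^l$ in $L_\rho$ is $T(\rho+lr)$. Since $\Phi_{pq}(y)=1-y+\cdots$,
\begin{equation}\label{eq:H}
f_n=T(n)-T(n-r)=H(n)-2H(n-r)\qquad(r\le n<2r).
\end{equation}

\subsubsection*{The case $C=1$}
Here $\deg h=p+q-2$. If $r=2$, then \eqref{eq:deg} gives $q<p+2$, while $p<q$ are odd. If $r\ge3$, then \eqref{eq:deg} gives $2q<p+4\le q+3$, so $q<3$, while $q>p\ge2$.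

\subsubsection*{The case $C=2$}
Here $h=[pq]_x$. Write $pq=kr+s$ with $0<s<r$. By (c), $L_{r-1}=r[k]_y+sy^k$. This polynomial is divisible by $\Phi_u=[u]_y$ for $u=p$ or $u=q$, so by (b) its coefficient sums over the residue classes of the exponent mod $u$ are all equal. But the sum over the class of $k$ is congruent to $s\not\equiv0$ mod $r$, and the sum over any other class is divisible by $r$.

\subsubsection*{The case $C=3$}
Here $h=[p]_{x^q}[q]_{x^p}=\sum x^{iq+jp}$, with $0\le i<p$ and $0\le j<q$. These exponents are distinct, since the residue mod $p$ determines $i$, so $h$ has coefficients $0$ and $1$; and $\deg h=2pq-p-q$. The bound \eqref{eq:deg} still allows $r$ up to about $2p$, so we need more from \eqref{eq:rho}. We show that every window of the class $\rho$ has mass at most $p$, and this is incompatible with a long run of coefficients $1$ in the middle of $h$.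

\emph{Step 1: $r>p$.} Otherwise $r<p<q$, and \eqref{eq:H} gives $f_r=H(r)-2H(0)=1-2<0$.

\emph{Step 2: if $p<r<2p$, then $q\le r+p$.} Take $n=r+p<2r$ in \eqref{eq:H}; here $H(p)=2$. If $q>r+p$, the exponents of $h$ up to $r+p<3p$ are among $0,p,2p$, so $f_n\le3-4<0$.

\emph{Step 3: for $\rho$ as in \eqref{eq:rho}, every coefficient of $L_\rho$ is at most $p$.} Let $N=L_\rho/\Phi_q\in\mathbb Z[y]$, so $N(1)=p$. Class $\rho$ of $f$ is $N\Phi_q\Phi_{pq}=N\,[q]_{y^p}\ge0$. Its lowest $p$ coefficients and its highest $p$ coefficients are those of $N$, so $N\ge0$ as soon as $\deg N\le2p-1$. Now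
\[
\deg N\le\frac{2pq-p-q+r-1}{r}-(q-1)=\frac{q(2p-1-r)+2r-p-1}{r}.
\]
If $r\ge2p-1$, the right side is less than $2$. If $p<r<2p-1$, Step~2 bounds it by
\[
\frac{(r+p)(2p-1-r)+2r-p-1}{r}=p+1-r+\frac{2p^2-2p-1}{r}\le\frac{2p^2-2p-1}{p+1}<2p .
\]
So $N\ge0$, and each coefficient of $L_\rho=[q]_yN$ is a sum of distinct coefficients of $N$, hence at most $N(1)=p$.

\emph{Step 4: $(p,q)=(2,3)$.} Let $I=\{pq-p-q+1,\dots,pq-1\}$, an interval of $p+q-1$ integers. Each $a\in I$ lies in $\langle p,q\rangle$, so $a=iq+jp$ with $0\le i<p$ and $j\ge0$, and $a<pq$ gives $j<q$. Thus $h_a=1$ on $I$. The windows $(\rho+(l-1)r,\rho+lr]$, $l\in\mathbb Z$, partition $\mathbb Z$; each has length $r>p$ and $h$-mass at most $p$. So no window is contained in $I$, hence $I$ meets at most two windows, and since $h\ge0$ we get $p+q-1\le2p$. Therefore $q=p+1$, which means $(p,q)=(2,3)$.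

\emph{Step 5.} For $(p,q)=(2,3)$ we have $r\ge5$, and \eqref{eq:deg} gives $r<7$, so $r=5$. Then $h=1+x^2+x^3+x^4+x^5+x^7$ and $T(0)=1$, $T(5)=4$, $T(10)=1$. As in Example~\ref{ex:12}, the factor $\Phi_6(y)=1-y+y^2$ gives $f_{10}=1-4+1<0$.

\subsubsection*{The case $C=4$}
Here $E=0$, and \eqref{eq:product} gives
\[
f_r=J_r-2,\qquad J=\frac{(1-x^{pq})^3}{(1-x^p)^2(1-x^q)^2}.
\]
All exponents in $J$ lie in $\langle p,q\rangle$, so $r=\alpha p+\beta q$, and $\alpha,\beta\ge1$ because $r$ is a prime different from $p$ and $q$. This makes $r$ large, in conflict with \eqref{eq:deg}, where $\deg h=3pq-2p-2q+1$.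

If $p$ is odd, then $p,q$ and $r\ge p+q$ are odd, so $\alpha+\beta$ is odd, $\alpha+\beta\ge3$, and $r\ge2p+q$. Then \eqref{eq:deg} gives $3pq-2p-2q+1>(2p+q)(q-2)$, that is, $q(q-p)<2p+1$, while $q\ge p+2$ gives $q(q-p)\ge2p+4$.

If $p=2$, then $r\ge q+2$, and \eqref{eq:deg} gives $4q-3>q^2-4$, so $q=3$; then \eqref{eq:deg} reads $r<9$, so $r\in\{5,7\}$. Here
\[
h=(1+x^2+x^3+x^4+x^5+x^7)(1-x+x^2)=1-x+2x^2+x^4+x^5+2x^7-x^8+x^9,
\]
so $H(0),\dots,H(9)=1,0,2,2,3,4,4,6,5,6$ and $H(n)=6$ for $n\ge9$. For $r=5$, $f_{11}=T(11)-T(6)+T(1)=2-4+0<0$. For $r=7$, $f_{15}=T(15)-T(8)+T(1)=1-5+0<0$.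

Every case is contradictory, and Proposition~\ref{prop:four} is proved. \qed

\subsection{End of the proof of Theorem~\ref{thm:B}}
Let $p<q<r$ and $f\ge0$. We show that $(A,B,C,D)$ is basic, or special with $r\in\langle p,q\rangle$. The order of the primes lets us read off the coefficients of $x^p$, $x^q$, $x^r$ one after another; the factors $1-x^{pr}$, $1-x^{qr}$, $1-x^{pqr}$ of \eqref{eq:product} are invisible mod $x^{pr}$, and $pr\ge2r$.

\emph{Case $E=0$.} Then $D=A+B+C-3$, and
\[
f\equiv J(x)\,(1-x^r)^{C-2}\pmod{x^{pr}},\qquad J=(1-x^p)^{A-2}(1-x^q)^{B-2}(1-x^{pq})^{3-A-B}.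
\]
The coefficients of $x^p$ and $x^q$ are $2-A$ and $2-B$, so $A,B\le2$. If $C\le2$, then $(A,B,C)$ has maximum at most $2$ and sum $D+3$, so $D\le3$ and the vector is basic: sum $4$ forces two positive entries, sum $5$ gives a permutation of $(1,2,2)$, and sum $6$ gives $(2,2,2)$.

Let $C\ge3$. Then $f_r=J_r-(C-2)\ge0$ forces $J_r\ge1$. The exponents in $J$ lie in $\langle p,q\rangle$; they are multiples of $q$ if $A=2$ and multiples of $p$ if $B=2$. Hence $r\in\langle p,q\rangle$ and $A,B\le1$. If $A=B=1$, then $J=\sum_{s\in\langle p,q\rangle}x^s$ by \eqref{eq:semigroup}, so $J_r=1$, $C=3$, and the vector is $(1,1,3,2)$. If $A+B=1$, then $D=C-2\le1$ by Lemma~\ref{lem:two}, which gives $(1,0,3,1)$ or $(0,1,3,1)$. If $A=B=0$, then $D=C-3=0$ by Proposition~\ref{prop:four}, which gives $(0,0,3,0)$.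

\emph{Case $E\ge1$, $D=0$.} Then $A+B+C\le2$, and the vector is basic.

\emph{Case $E\ge1$, $D\ge1$, one of $A,B,C$ zero.} Then $D=1$ by Lemma~\ref{lem:two}, the other two entries are positive by Proposition~\ref{prop:four}, and $A+B+C\le3$. So $(A,B,C)$ is a permutation of $(0,1,1)$ or $(0,1,2)$.

\emph{Case $E\ge1$, $A,B,C,D\ge1$.} Then $E=1$ by Lemma~\ref{lem:one}, $D=A+B+C-2$, and
\[
f\equiv\frac{(1-x^p)^{A-1}(1-x^q)^{B-1}(1-x^{pq})^{2-A-B}}{1-x}\,(1-x^r)^{C-1}\pmod{x^{pr}} .
\]
The coefficient of $x^p$ is $2-A$, so $A\le2$. If $A=2$, the coefficient of $x^q$ is $-(B-1)$, because $(1-x^p)/(1-x)=[p]_x$ has degree less than $q$; so $B=1$. If $A=1$, the coefficient of $x^q$ is $2-B$, so $B\le2$.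

If $A=B=1$, the coefficient of $x^r$ is $2-C$, which gives $(1,1,1,1)$ or $(1,1,2,2)$. It remains to treat $(A,B)=(2,1)$ and $(A,B)=(1,2)$. Put $u=p$ in the first case and $u=q$ in the second. The fraction above is $[u]_x/(1-x^{pq})=\sum_n\chi(n)x^n$, where $\chi(n)=1$ if $n\bmod pq<u$ and $\chi(n)=0$ otherwise. For $0\le i<u$ we have $r+i<2r\le pr$, so $f_{r+i}=\chi(r+i)-(C-1)$. If $C\ge2$, then $\chi(r+i)=1$ for all these $i$. Taking $i=0$, the residue $t=r\bmod pq$ satisfies $t<u$, and $t\ge1$ as $r$ is prime. Taking $i=u-t$, we get $r+i\equiv u\pmod{pq}$ with $u<pq$, so $\chi(r+i)=0$, a contradiction. Hence $C=1$, which gives $(2,1,1,2)$ and $(1,2,1,2)$.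

All vectors found are in the list, and special vectors arose only together with $r\in\langle p,q\rangle$. \qed

\section{Counting relabelings}\label{sec:C}

We prove Theorem~\ref{thm:C}. The description of the relabelings follows from Section~\ref{sec:intro} and Theorems~\ref{thm:A} and~\ref{thm:B}. Call $v-\mathbf 1$ the \emph{shift} of $v$. A relabeling of $n$ dice is a vector of multiplicities $z\in\mathbb N^{\mathcal V}$ with $\sum_vz_v=n$ and $\sum_vz_v(v-\mathbf 1)=0$. Expanding each factor of \eqref{eq:CT} as a geometric series, the coefficient of $t^nX^0$ counts exactly these $z$. The shift of the standard die is $0$, so a die that occurs for $n$ dice occurs for $n+1$ dice as well.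

\subsection{The degree}
A \emph{quasi-polynomial} is a function $n\mapsto\sum_i\gamma_i(n)n^i$ with finitely many periodic coefficient functions $\gamma_i$; its degree is the largest $i$ with $\gamma_i\not\equiv0$. Ehrhart's theorem states that for a rational polytope $\Delta\subset\mathbb R^N$ the number of points of $\mathbb Z^N$ in $n\Delta$ is a quasi-polynomial in $n$ of degree $\dim\Delta$. We have $R(n)=\#(n\Delta\cap\mathbb Z^{\mathcal V})$ for
\[
\Delta=\Bigl\{z\in\mathbb R^{\mathcal V}:\ z\ge0,\ \sum_vz_v=1,\ \sum_vz_v(v-\mathbf 1)=0\Bigr\},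
\]
so it remains to find $\dim\Delta$.

Every integer vector is an $\mathbb N$-combination of shifts. For $m=p^2q$, the table of Theorem~\ref{thm:A} contains $\mathbf 1\pm e_i$ for all three unit vectors $e_i$. For $m=pqr$, the shifts include $\pm e_A,\pm e_B,\pm e_C$ (from $D=1$), $-e_D$ (from $(1,1,1,0)$) and $e_C+e_D$ (from $(1,1,2,2)$), and $e_D=(e_C+e_D)+(-e_C)$. In particular $-(v-\mathbf 1)$ is such a combination, so every $v\in\mathcal V$ belongs to a multiset whose shifts sum to zero. The union of these multisets, normalized, is a point of $\Delta$ with all coordinates positive. Near this point the inequalities $z\ge0$ are inactive, so $\dim\Delta=|\mathcal V|-\operatorname{rank}\{(1,v-\mathbf 1):v\in\mathcal V\}$. The vectors $(1,v-\mathbf 1)$ include $(1,0)$ and the shifts span the whole space, so the rank is $4$ for $p^2q$ and $5$ for $pqr$. The dimensions are $22-4=18$, $40-5=35$ and $44-5=39$.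

\subsection{Two and three dice with $p^2q$ faces}
Write shifts as $(\beta,\gamma,\delta)=(b-1,c-1,d-1)$, and let $\mathcal V_\beta$ be the set of pairs $(\gamma,\delta)$ with given $\beta$:
\begin{align*}
\mathcal V_{+}&=\{(-1,-1),(-1,0),(-1,1),(0,-1),(0,0),(0,1),(0,2)\},\\
\mathcal V_{0}&=\{(-1,-1),(-1,0),(0,-1),(0,0),(0,1),(1,-1),(1,0),(1,1)\},\\
\mathcal V_{-}&=\{(-1,-1),(0,-1),(0,0),(1,-1),(1,0),(2,-1),(2,0)\}.
\end{align*}

For $n=2$, either both dice come from $\mathcal V_0$, giving the four pairs $(0,0)$ twice, $\pm(0,1)$, $\pm(1,0)$, $\pm(1,1)$, or they are $\pi\in\mathcal V_+$ and $-\pi\in\mathcal V_-$, which happens for the four elements $\pi=(-1,0),(-1,1),(0,0),(0,1)$. So $R(2)=8$, and only $7+8=15$ of the $22$ dice occur.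

For $n=3$, suppose first that all three dice come from $\mathcal V_0$. If the values of $\gamma$ are $0,0,0$, the values of $\delta$ are $\{0,0,0\}$ or $\{-1,0,1\}$. If they are $-1,0,1$, the first die has $\delta=-1$, completed in $2$ ways, or $\delta=0$, completed in $3$ ways. This gives $7$ relabelings. Otherwise there is one die from each set, and we count pairs $\pi\in\mathcal V_+$, $\kappa\in\mathcal V_-$ with $\pi+\kappa\in-\mathcal V_0=\{-1,0,1\}^2\setminus\{(1,-1)\}$. They are marked below.
\begin{center}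
\begin{tabular}{c|ccccccc|c}
$\pi\backslash\kappa$ & $(-1,-1)$ & $(0,-1)$ & $(0,0)$ & $(1,-1)$ & $(1,0)$ & $(2,-1)$ & $(2,0)$ & \\ \hline
$(-1,-1)$ & & & $\bullet$ & & $\bullet$ & & & $2$\\
$(-1,0)$ & & $\bullet$ & $\bullet$ & $\bullet$ & $\bullet$ & & $\bullet$ & $5$\\
$(-1,1)$ & & $\bullet$ & $\bullet$ & $\bullet$ & $\bullet$ & $\bullet$ & $\bullet$ & $6$\\
$(0,-1)$ & & & $\bullet$ & & & & & $1$\\
$(0,0)$ & $\bullet$ & $\bullet$ & $\bullet$ & & $\bullet$ & & & $4$\\
$(0,1)$ & $\bullet$ & $\bullet$ & $\bullet$ & $\bullet$ & $\bullet$ & & & $5$\\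
$(0,2)$ & $\bullet$ & $\bullet$ & & $\bullet$ & & & & $3$
\end{tabular}
\end{center}
There are $26$ marks, so $R(3)=7+26=33$. Every row and every column has a mark, so all dice of $\mathcal V_+$ and $\mathcal V_-$ occur. In $\mathcal V_0$, the element $(1,-1)$ occurs with $\pi=(-1,1)$ and $\kappa=(0,0)$, and the other seven occur already for $n=2$. Hence all $22$ dice occur exactly for $n\ge3$.

\subsection{Two and three dice with $pqr$ faces}
We write triples $(A,B,C)$ as words such as $210$. For the basic dice with $D=1$, the shifts $(A,B,C)-(1,1,1)$ are the $16$ vectors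
\[
0,\qquad \pm e_i,\qquad e_i-e_j,\qquad e_i+e_j-e_k\qquad(i,j,k\text{ distinct}).
\]

\emph{Two dice.} A special die has $C=3>2$ and cannot occur. If the values of $D$ are $1,1$, the zero-sum pairs of shifts are $\{0,0\}$, three pairs $\pm e_i$ and three pairs $\pm(e_i-e_j)$, which makes $7$. If they are $0,2$, the complements to $222$ of the six triples with $D=2$ are the permutations of $110$ and $100$, all valid for $D=0$, which makes $6$. So $R(2)=13$.

\emph{Three basic dice.} The values of $D$ add up to $3$.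
\begin{itemize}
\item Values $0,0,3$. The two dice with $D=0$ add up to $111$. All $8$ ordered splittings are valid and have distinct parts, giving $4$ relabelings.
\item Values $0,1,2$. Let $u$ be the triple of the die with $D=0$, so its sum is at most $3$. If the die with $D=2$ is $112$, the die with $D=1$ is $221-u$, which needs sum at most $4$ and two positive entries. This excludes $u=000$, $201$, $021$ and leaves the $11$ choices $100$, $010$, $001$, $200$, $020$, $110$, $101$, $011$, $210$, $120$, $111$. If the die with $D=2$ is $122$, the die with $D=1$ is $211-u$. This excludes $u=011$ and all $u$ of sum $3$, and leaves the $7$ choices $000$, $100$, $010$, $001$, $200$, $110$, $101$. By symmetry there are $3\cdot11+3\cdot7=54$ relabelings.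
\item Values $1,1,1$. We count zero-sum triples of shifts. Those containing $0$ correspond to the $7$ zero-sum pairs. For the others, look at coordinate sums: $-1$ for $-e_j$, $0$ for $e_i-e_j$, and $+1$ for $e_i$ and $e_i+e_j-e_k$. Sums $0,0,0$ give the $2$ cyclic triples $e_i-e_j$, $e_j-e_k$, $e_k-e_i$. Sums $+1,-1,0$ give the $6$ triples $e_i$, $-e_j$, $e_j-e_i$ and the $6$ triples $e_i+e_j-e_k$, $-e_j$, $e_k-e_i$; the combination of $e_i+e_j-e_k$ with $-e_k$ fails, since $2e_k-e_i-e_j$ is not a shift. The total is $7+2+12=21$.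
\end{itemize}
So there are $4+54+21=79$ relabelings by basic dice. All $40$ basic dice appear: the triples $u$ include representatives $000$, $100$, $200$, $110$, $210$, $111$ of all orbits with $D=0$, the last family uses every type of shift with $D=1$, and the dice with $D=2,3$ were used in the first two families.

\emph{Three dice, one of them special.} Let $r\in\langle p,q\rangle$. A special die has $C=3$, so the other two dice have $C=0$. They are therefore basic with $D\le1$, and $C=0$, $D=1$ means $(A,B)\in\{11,12,21,22\}$. The die $(0,0,3,0)$ would need the other two values of $D$ to add up to $3$, which is impossible. With $(0,1,3,1)$ the other two have $D=1$ and their pairs $(A,B)$ add up to $(3,2)$, which leaves only $11+21$. With $(1,0,3,1)$ the sum is $(2,3)$, which leaves only $11+12$. With $(1,1,3,2)$ the values of $D$ are $1,0$ and the pairs add up to $(2,2)$; the four choices $11,12,21,22$ have complements $11,10,01,00$, all valid for $D=0$. This adds $1+1+4=6$ relabelings, so $R(3)=85$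 if $r\in\langle p,q\rangle$ and $R(3)=79$ otherwise.

Thus the special dice other than $(0,0,3,0)$ occur exactly for $n\ge3$. The die $(0,0,3,0)$ does not occur for $n\le3$, and
\[
(0,0,3,0)+(2,2,1,2)+2\cdot(1,1,0,1)=(4,4,4,4)
\]
shows that it occurs for $n=4$, hence for all $n\ge4$. This completes the proof of Theorem~\ref{thm:C}. \qed

\begin{thebibliography}{9}
\bibitem{FNS} Evelyn Fiore, George D. Nasr, Cooper Stone, \emph{Dice Relabeling Using Square-Sided Dice}, arXiv:2606.20311 (2026).
\end{thebibliography}
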